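\title{Kernels of bounded module operators with closed range between Hilbert C*-modules}

\begin{abstract}
A bounded module operator $T$ between Hilbert C*-modules need not be adjointable. Frank and Paulsen asked whether the kernel of $T$ is a topological summand of the domain when the image of $T$ is norm-closed and is either a topological summand of the target or equal to its biorthogonal complement. We show that the answer is no in both cases: over the algebra $c$ of convergent sequences there is a surjective bounded module operator, built on the binary tree, whose kernel is not a topological summand. Such examples exist over every C*-algebra that is not a $c_0$-direct sum of algebras of compact operators. On the other hand, over any C*-algebra the kernel is a topological summand as soon as the closed image is countably generated, and $T$ then has right inverses of almost optimal norm. Outside the $c_0$-direct sums, $\aleph_1$ generators do not suffice for this.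
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $A$ be a C*-algebra. A (right) \emph{Hilbert $A$-module} is a right $A$-module $\mathcal M$ with an $A$-valued inner product $\langle\cdot,\cdot\rangle$, which is $A$-linear in the second argument and satisfies $\langle x,y\rangle^*=\langle y,x\rangle$ and $\langle x,x\rangle\ge0$ with equality only for $x=0$, such that $\mathcal M$ is complete in the norm $\|x\|=\|\langle x,x\rangle\|^{1/2}$. For $A=\mathbb C$ these are the Hilbert spaces. Every closed right ideal of $A$, and every closed submodule of a Hilbert $A$-module, is a Hilbert $A$-module; on a right ideal the inner product is $\langle u,v\rangle=u^*v$.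

A \emph{bounded module operator} $T:\mathcal M\to\mathcal N$ between Hilbert $A$-modules is a bounded linear map with $T(xa)=T(x)a$ for $x\in\mathcal M$, $a\in A$. It is \emph{adjointable} if there is a map $T^*:\mathcal N\to\mathcal M$ with $\langle Tx,y\rangle=\langle x,T^*y\rangle$ for all $x$ and $y$; we do not assume this. For a subset $S$ of a Hilbert $A$-module $\mathcal E$ put $S^\perp=\{y\in\mathcal E:\langle x,y\rangle=0\text{ for all }x\in S\}$ and $S^{\perp\perp}=(S^\perp)^\perp$. A closed submodule $\mathcal K\subseteq\mathcal E$ is a \emph{topological summand} if there is a closed submodule $\mathcal L$ with $\mathcal K\cap\mathcal L=\{0\}$ and $\mathcal K+\mathcal L=\mathcal E$, and an \emph{orthogonal summand} if $\mathcal L=\mathcal K^\perp$ has this property. The following problem was posed by Frank and Paulsen \cite{FP}.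

\medskip
\noindent\textbf{Problem.} \emph{Let $T:\mathcal M\to\mathcal N$ be a bounded module operator that satisfies one of the hypotheses}
\begin{enumerate}
\item[(a)] \emph{$T(\mathcal M)$ is norm-closed and a topological summand of $\mathcal N$;}
\item[(b)] \emph{$T(\mathcal M)$ is norm-closed and $T(\mathcal M)=T(\mathcal M)^{\perp\perp}$ in $\mathcal N$.}
\end{enumerate}
\emph{Is $\operatorname{Ker}T$ necessarily a topological summand of $\mathcal M$?}
\medskip

Some hypothesis on the image is needed. Let $c$ be the algebra of convergent complex sequences, let $a_j\in c$ be the $j$-th unit vector, and let $T:c\to c$ be multiplication by the sequence $h$ with $h(j)=1/j$ for even $j$ and $h(j)=0$ for odd $j$. The kernel consists of the elements of $c$ that vanish at the even indices. A complementary submodule would give a module projection onto the kernel. Such a projection is multiplication by its value $g$ at $1$; since $g\in\operatorname{Ker}T$ and $ga_j=a_j$ for odd $j$, we would have $g=(1,0,1,0,\dots)\notin c$. Here the image is not closed: $h^{1/2}$ is a limit of finitely supported elements of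 $hc$ but does not lie in $hc$.

Once the image is closed, the simplest cases all point to the answer yes. If $T$ is adjointable, the kernel is even an orthogonal summand (Proposition~\ref{prop:adjointable}). If $A$ is unital and $T$ maps onto $A^n$, one lifts the $n$ basis vectors and obtains a complement of the kernel. Note also that (a) and (b) describe the position of $T(\mathcal M)$ inside $\mathcal N$, which the kernel does not see: a closed image is itself a Hilbert module, and $T:\mathcal M\to T(\mathcal M)$ is a surjection with the same kernel. Conversely, a surjective $T$ satisfies (a), with $\mathcal L=\{0\}$, and (b), because $\mathcal N^{\perp\perp}=\{0\}^\perp=\mathcal N$. So the real question is whether the kernel of a surjective bounded module operator must be a topological summand, and one surjective counterexample settles both cases.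

Such a counterexample exists over $c$, and more generally over every algebra with the following property.
\begin{enumerate}
\item[$(*)$] There are $a_j\in A_+$ $(j\ge1)$ with $\|a_j\|=1$ and $a_ja_k=0$ for $j\ne k$, and $e\in A$ with $0\le e\le1$ and $ea_j=a_j$ for all $j$.
\end{enumerate}
The condition asks for infinitely many orthogonal pieces of $A$ that sit under one element of $A$. The algebra $c$ satisfies $(*)$ with the unit vectors $a_j$ and $e=1$. The algebra $c_0$ of null sequences does not, since $e$ would equal $1$ at infinitely many indices. Given $(*)$, let $\mathcal J=\overline{eA}$, a closed right ideal of $A$; if $e=1$, then $\mathcal J=A$. For a set $\Gamma$ we write $\ell^2(\Gamma,\mathcal J)$ for the Hilbert-module direct sum of $|\Gamma|$ copies of $\mathcal J$. A subset $G$ of a Hilbert $A$-module $\mathcal E$ \emph{generates} $\mathcal E$ if the linear span of $\{xa:x\in G,\ a\in A\}$ is norm-dense, and $\mathcal E$ is \emph{countably generated} if a countable set generates it.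

\begin{theorem}\label{thm:counter}
Let $A$ satisfy $(*)$ and let $\Gamma\subseteq\{0,1\}^{\mathbb N}$ be uncountable. Then there are a Hilbert $A$-module $\mathcal M$ and a surjective bounded module operator $T:\mathcal M\to\ell^2(\Gamma,\mathcal J)$ such that $\operatorname{Ker}T$ is not a topological summand of $\mathcal M$. Both $\mathcal M$ and $\ell^2(\Gamma,\mathcal J)$ are generated by sets of cardinality at most $|\Gamma|$.
\end{theorem}

With $A=c$ and $e=1$ this answers the Problem in the negative, under (a) and under (b). Condition $(*)$ is exactly what is needed. The $c_0$-direct sum of C*-algebras $A_i$ consists of the families $(x_i)$, $x_i\in A_i$, such that $\{i:\|x_i\|\ge\eta\}$ is finite for each $\eta>0$, with the supremum norm.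

\begin{theorem}\label{thm:class}
For a C*-algebra $A$ the following are equivalent:
\begin{enumerate}
\item[(i)] $A\cong c_0\text{-}\bigoplus_i K(H_i)$ for Hilbert spaces $H_i$;
\item[(ii)] every closed submodule of every Hilbert $A$-module is an orthogonal summand;
\item[(iii)] $\operatorname{Ker}T$ is a topological summand for every bounded module operator $T$ over $A$ that satisfies \textup{(a)};
\item[(iv)] the same for every $T$ that satisfies \textup{(b)};
\item[(v)] the same for every surjective $T$;
\item[(vi)] $(*)$ fails.
\end{enumerate}
\end{theorem}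

The equivalence of (i) and (ii) is known and is due to Magajna and Schweizer; our proof does not rely on it. The uncountability of $\Gamma$ in Theorem~\ref{thm:counter} cannot be avoided either: for countably generated images the guess suggested by the simple cases is correct, over every $A$.

\begin{theorem}\label{thm:countable}
Let $A$ be any C*-algebra and let $T:\mathcal M\to\mathcal N$ be a bounded module operator with norm-closed, countably generated image (for example, $T$ has closed image and $\mathcal M$ is countably generated or $\mathcal N$ is norm-separable). Then $\operatorname{Ker}T$ is a topological summand of $\mathcal M$. More precisely, let $r$ be the norm of the inverse of the induced bijection $\mathcal M/\operatorname{Ker}T\to T(\mathcal M)$. For every $\eta>0$ there is a bounded module operator $S:T(\mathcal M)\to\mathcal M$ with $TS=\mathrm{id}$ and $\|S\|\le r+\eta$. Every right inverse has norm at least $r$, so the infimum of the norms of right inverses is $r$.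
\end{theorem}

\begin{corollary}\label{cor:projective}
Countably generated Hilbert modules are projective for arbitrary bounded module maps: if $\mathcal E$ is countably generated, $T:\mathcal M\to\mathcal N$ is a surjective bounded module operator and $\varphi:\mathcal E\to\mathcal N$ is a bounded module operator, then $\varphi=T\tilde\varphi$ for some bounded module operator $\tilde\varphi:\mathcal E\to\mathcal M$.
\end{corollary}

\begin{corollary}\label{cor:sharp}
For every $A$ that is not of the form in Theorem~\ref{thm:class}\textup{(i)}, ``countably generated'' in Theorem~\ref{thm:countable} cannot be replaced by ``generated by a set of cardinality $\aleph_1$''.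
\end{corollary}

We work in ZFC, with no further set-theoretic assumption. Section~\ref{sec:inverse} translates the Problem into the existence of bounded right inverses. Section~\ref{sec:c} treats the example over $c$ by hand; there both the obstruction for uncountable $\Gamma$ and its disappearance for countable $\Gamma$ are visible. Sections~\ref{sec:counter}, \ref{sec:class} and~\ref{sec:countable} prove Theorems~\ref{thm:counter}, \ref{thm:class} and~\ref{thm:countable}; the corollaries are proved at the end of Section~\ref{sec:countable}.

\section{Summands and right inverses}\label{sec:inverse}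

We use the following standard facts. In a Hilbert $A$-module, $\|\langle x,y\rangle\|\le\|x\|\|y\|$ and $\|xa\|\le\|x\|\|a\|$. If $(v_\lambda)$ is an approximate unit of $A$, then $xv_\lambda\to x$, because $\langle x-xv_\lambda,x-xv_\lambda\rangle=(1-v_\lambda)\langle x,x\rangle(1-v_\lambda)\to0$. The adjointable operators on $\mathcal E$ form a unital C*-algebra in the operator norm. For $x\in\mathcal F$, $y\in\mathcal E$ let $\theta_{x,y}(z)=x\langle y,z\rangle$ for $z\in\mathcal E$; then $\theta_{x,y}^*=\theta_{y,x}$. The closed span of these operators is $K(\mathcal E,\mathcal F)$, and $K(\mathcal E)=K(\mathcal E,\mathcal E)$ is a C*-algebra, which for a Hilbert space is the algebra of compact operators. The module $\ell^2(\Gamma,\mathcal J)$ is the completion of the space of finitely supported families $(u_\alpha)_{\alpha\in\Gamma}$ in $\mathcal J$ for the inner product $\sum_\alpha u_\alpha^*v_\alpha$. Inner products on Hilbert spaces are linear in the second argument.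

\begin{lemma}\label{lem:inverse}
Let $T:\mathcal M\to\mathcal N$ be a bounded module operator with closed image. Then $\operatorname{Ker}T$ is a topological summand of $\mathcal M$ if and only if there is a bounded module operator $S:T(\mathcal M)\to\mathcal M$ with $TS=\mathrm{id}$.
\end{lemma}

\begin{proof}
Let $\mathcal L$ be a closed submodule with $\mathcal M=\operatorname{Ker}T+\mathcal L$ and $\operatorname{Ker}T\cap\mathcal L=\{0\}$. Then $T|_{\mathcal L}:\mathcal L\to T(\mathcal M)$ is a bounded bijective module map of Banach spaces, and its inverse $S$ is bounded by the open mapping theorem. Conversely, given $S$, put $\mathcal L=\operatorname{Ker}(1-ST)$, a closed submodule. If $x\in\mathcal L\cap\operatorname{Ker}T$, then $x=STx=0$. For any $x$ we have $x=(x-STx)+STx$, where $T(x-STx)=0$ and $(1-ST)STx=0$ because $TS=\mathrm{id}$.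
\end{proof}

For adjointable operators a right inverse is given by a formula. We record the argument because it is the model for Section~\ref{sec:countable}.

\begin{proposition}\label{prop:adjointable}
If $T:\mathcal M\to\mathcal N$ is adjointable with closed image, then $\operatorname{Ker}T$ is an orthogonal summand of $\mathcal M$.
\end{proposition}

\begin{proof}
The restriction of $T^*$ to $T(\mathcal M)$ is an adjoint of $T:\mathcal M\to T(\mathcal M)$, so we may assume that $T$ is onto. By the open mapping theorem there is $r'>0$ such that each $y\in\mathcal N$ has a preimage $x$ with $\|x\|\le r'\|y\|$. Then $\|y\|^2=\|\langle Tx,y\rangle\|=\|\langle x,T^*y\rangle\|\le r'\|y\|\|T^*y\|$, and therefore $\|y\|\|TT^*y\|\ge\|\langle y,TT^*y\rangle\|=\|T^*y\|^2\ge r'^{-2}\|y\|^2$. So $\|TT^*z\|\ge r'^{-2}\|z\|$ for every adjointable operator $z$ on $\mathcal N$. Taking $z=f(TT^*)$ with $f$ a narrow bump function at a spectral value $\lambda$ of $TT^*$ gives $\lambda\ge r'^{-2}$. Thus $TT^*$ is invertible and $S=T^*(TT^*)^{-1}$ is a right inverse of $T$. The idempotent $ST$ is selfadjoint, so the complement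 $ST(\mathcal M)$ from Lemma~\ref{lem:inverse} is orthogonal to $\operatorname{Ker}T$.
\end{proof}

Without an adjoint one has to construct $S$ by hand. Let $A$ be unital and $\mathcal N=\ell^2(\Gamma,A)$ with basis vectors $\delta_\alpha$. A right inverse of a surjection $T:\mathcal M\to\mathcal N$ amounts to a choice of preimages $x_\alpha$ of the $\delta_\alpha$ for which
\begin{equation}\label{eq:lift}
\Big\|\sum_{\alpha\in F}x_\alpha u_\alpha\Big\|\le\gamma\,\Big\|\sum_{\alpha\in F}u_\alpha^*u_\alpha\Big\|^{1/2}\qquad(F\subseteq\Gamma\text{ finite},\ u_\alpha\in A)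
\end{equation}
holds with one constant $\gamma$. For finite $\Gamma$ any choice works, with $\gamma=\sum_\alpha\|x_\alpha\|$. For infinite $\Gamma$ the open mapping theorem bounds the norms $\|x_\alpha\|$, but \eqref{eq:lift} asks for more: many of the $x_\alpha$ must not point in the same direction. A counterexample has to force them to do so.

\section{The example over the convergent sequences}\label{sec:c}

The following notation is used here and in Section~\ref{sec:counter}. Let $\Sigma_j=\{0,1\}^j$ and let $\Sigma=\bigcup_{j\ge1}\Sigma_j$ be the binary tree, a countable set; $|\sigma|$ is the length of a node $\sigma\in\Sigma$. Points of $\Gamma\subseteq\{0,1\}^{\mathbb N}$ are branches of the tree. For $\alpha\in\Gamma$ let $\alpha|j\in\Sigma_j$ be the node formed by its first $j$ entries, and for $\alpha\ne\beta$ let $\ell(\alpha,\beta)$ be the length of the longest common initial segment, so that $\alpha|j=\beta|j$ exactly when $j\le\ell(\alpha,\beta)$. Let $(\delta_\alpha)$ and $(\varepsilon_\sigma)$ be the standard orthonormal bases of $\ell^2(\Gamma)$ and $\ell^2(\Sigma)$.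

Let $A=c$. Consider bounded sequences $x=(x(j))_{j\ge1}$ with $x(j)\in\ell^2(\Gamma)\oplus\ell^2(\Sigma_j)$, with the supremum norm. The algebra $c$ acts by $(xu)(j)=x(j)u(j)$, and $\langle x,y\rangle(j)=\langle x(j),y(j)\rangle$ is a bounded scalar sequence. A closed $c$-invariant space of such sequences is a Hilbert $c$-module as soon as all these scalar sequences converge. Put
\[
m_\alpha(j)=\delta_\alpha\oplus\varepsilon_{\alpha|j},\qquad \mathcal K=\{(0\oplus k(j))_j:\|k(j)\|\to0\},
\]
and let $\mathcal M$ be the closed span of $\mathcal K$ and the elements $m_\alpha u$, $u\in c$. We have $\langle m_\alpha,m_\alpha\rangle=2$; for $\alpha\ne\beta$ the sequence $\langle m_\alpha,m_\beta\rangle$ is the indicator of $\{j\le\ell(\alpha,\beta)\}$; and inner products with elements of $\mathcal K$ tend to $0$. So $\mathcal M$ is a Hilbert $c$-module. This is the point of using a tree: any two branches eventually separate, so $m_\alpha$ and $m_\beta$ become orthogonal in the limit $j\to\infty$, while at each fixed level $j$ the second components take only $2^j$ values.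

Regard $\mathcal N=\ell^2(\Gamma,c)$ as the closed span of the sequences $\delta_\alpha u=(\delta_\alpha u(j))_j$, and let $T:\mathcal M\to\mathcal N$ delete the second component, so that $Tm_\alpha=\delta_\alpha$. Steps 1 and 2 of Section~\ref{sec:counter} show, for arbitrary $\Gamma$, that $T$ is onto and $\operatorname{Ker}T=\mathcal K$. We take this for granted and look for a right inverse.

A right inverse $S$ acts level by level. For $\xi\in\ell^2(\Gamma)$ the sequence $\xi a_j$ with $\xi$ in place $j$ and zeros elsewhere lies in $\mathcal N$, and $S(\xi a_j)=S(\xi a_j)a_j$ is concentrated in place $j$, where it has the form $\xi\oplus s_j\xi$ because $TS=\mathrm{id}$. This defines operators $s_j:\ell^2(\Gamma)\to\ell^2(\Sigma_j)$ with $\|s_j\|\le\|S\|$, and $(Sn)(j)=n(j)\oplus s_jn(j)$ for $n\in\mathcal N$, since $(Sn)a_j=S(na_j)$. Moreover $S\delta_\alpha-m_\alpha\in\operatorname{Ker}T=\mathcal K$. Hence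
\begin{equation}\label{eq:sj}
\sup_j\|s_j\|<\infty,\qquad \lim_{j\to\infty}\|s_j\delta_\alpha-\varepsilon_{\alpha|j}\|=0\quad\text{for each }\alpha\in\Gamma .
\end{equation}
Conversely, operators $s_j$ with \eqref{eq:sj} define a bounded $c$-linear map $S$ by the same formula; it sends each $\delta_\alpha$ into $m_\alpha+\mathcal K$, hence $\mathcal N$ into $\mathcal M$. So $\operatorname{Ker}T$ is a topological summand if and only if \eqref{eq:sj} has a solution.

The two conditions in \eqref{eq:sj} compete. If $s_j\delta_\alpha=\varepsilon_\sigma$ for all $\alpha$ in a finite set $F$ of branches through a node $\sigma\in\Sigma_j$, then $s_j$ maps $\sum_F\delta_\alpha$, of norm $|F|^{1/2}$, to $|F|\varepsilon_\sigma$, so $\|s_j\|\ge|F|^{1/2}$. A branch may therefore be ``switched on'' at a node only together with boundedly many others, yet every branch must be switched on eventually.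

\emph{Countably many branches can take turns.} Let $\Gamma=\{\alpha_1,\alpha_2,\dots\}$ be countably infinite and let $n(j)$ be the largest $n$ for which $\alpha_1|j,\dots,\alpha_n|j$ are distinct. Then $n(j)$ is nondecreasing and tends to infinity. Put $s_j\delta_{\alpha_i}=\varepsilon_{\alpha_i|j}$ for $i\le n(j)$ and $s_j\delta_{\alpha_i}=0$ for $i>n(j)$. Each $s_j$ is a partial isometry, and for fixed $i$ we have $s_j\delta_{\alpha_i}=\varepsilon_{\alpha_i|j}$ for all large $j$. So \eqref{eq:sj} holds.

\emph{Uncountably many cannot.} Suppose that \eqref{eq:sj} holds and $\Gamma$ is uncountable. For each $\alpha$ choose $j(\alpha)$ with $\|s_{j(\alpha)}\delta_\alpha-\varepsilon_{\alpha|j(\alpha)}\|<\frac12$. The map $\alpha\mapsto\alpha|j(\alpha)$ sends an uncountable set to the countable set $\Sigma$, so it takes some value $\sigma$ on infinitely many $\alpha$. With $j=|\sigma|$, all these $\alpha$ satisfy $|\langle s_j^*\varepsilon_\sigma,\delta_\alpha\rangle|=|\langle\varepsilon_\sigma,s_j\delta_\alpha\rangle|>\frac12$. This is impossible, since $s_j^*\varepsilon_\sigma\in\ell^2(\Gamma)$.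

\section{The counterexample over an algebra with $(*)$}\label{sec:counter}

We prove Theorem~\ref{thm:counter}. The elements $a_j$ from $(*)$ take over the role of the levels $j$. Since $A$ need not be commutative, we realize the modules as spaces of operators. Let $A\subseteq B(\mathcal H)$ be a faithful representation. If $\mathcal H'$ is another Hilbert space, every norm-closed subspace $\mathcal E\subseteq B(\mathcal H,\mathcal H')$ with $\mathcal EA\subseteq\mathcal E$ and $x^*y\in A$ for $x,y\in\mathcal E$ is a Hilbert $A$-module with $\langle x,y\rangle=x^*y$, and its norm is the operator norm because $\|x^*x\|=\|x\|^2$.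

\subsection*{The modules and the operator}
Taking adjoints in $ea_j=a_j$ gives $a_je=a_j$, and $e=\lim_n e\,e^{1/n}\in\mathcal J$. The $a_j$ commute and correspond, in the commutative C*-algebra they generate, to functions no two of which are nonzero at the same point. So the partial sums of $\sum_ja_j^2$ increase and have norm at most $1$, and they converge strongly to an operator $q\in B(\mathcal H)$ with $0\le q\le1$.

In general $q$ is not in $A$; for bump functions $a_j\in C[0,1]$ supported in intervals that shrink to $0$ and are separated by gaps, the sum $\sum_j a_j^2$ is discontinuous at $0$. The direct analog of the vector $m_\alpha$ of Section~\ref{sec:c} would have inner product $1+q$ with itself. We correct this in the first component: let $b=(2-q)^{1/2}$, so that $1\le b^2\le2$ and $b^2+q=2$. Put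
\[
\mathcal H'=(\ell^2(\Gamma)\otimes\mathcal H)\oplus(\ell^2(\Sigma)\otimes\mathcal H)
\]
and define $m_\alpha,k_\sigma\in B(\mathcal H,\mathcal H')$ for $\alpha\in\Gamma$, $\sigma\in\Sigma$ by
\[
m_\alpha\xi=\delta_\alpha\otimes b\xi\ \oplus\ \sum_{j\ge1}\varepsilon_{\alpha|j}\otimes a_j\xi,\qquad k_\sigma\xi=0\oplus\varepsilon_\sigma\otimes a_{|\sigma|}\xi .
\]
The series converges because $\sum_j\|a_j\xi\|^2=\langle\xi,q\xi\rangle$. Comparing components gives
\[
m_\alpha^*m_\alpha=b^2+q=2,\qquad m_\alpha^*m_\beta=\sum_{j\le\ell(\alpha,\beta)}a_j^2\quad(\alpha\ne\beta),\qquad k_\sigma^*k_\sigma=a_{|\sigma|}^2,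
\]
$k_\sigma^*k_\rho=0$ for $\sigma\ne\rho$, and $m_\alpha^*k_\sigma$ equals $a_{|\sigma|}^2$ if $\sigma$ is an initial segment of $\alpha$ and $0$ otherwise. All these operators lie in $A+\mathbb C1$. Let
\[
\mathcal M=\overline{\operatorname{span}}\{m_\alpha u,\ k_\sigma u:\alpha\in\Gamma,\ \sigma\in\Sigma,\ u\in\mathcal J\},\qquad
\mathcal K=\overline{\operatorname{span}}\{k_\sigma u:\sigma\in\Sigma,\ u\in\mathcal J\}.
\]
Since $\mathcal JA\subseteq\mathcal J$ we have $\mathcal MA\subseteq\mathcal M$, and $u^*(A+\mathbb C1)v\subseteq A$ for $u,v\in\mathcal J$ gives $x^*y\in A$ for $x,y\in\mathcal M$. So $\mathcal M$ is a Hilbert $A$-module. For $u\in\mathcal J$ let $\delta_\alpha\otimes u\in B(\mathcal H,\ell^2(\Gamma)\otimes\mathcal H)$ be the operator $\xi\mapsto\delta_\alpha\otimes u\xi$, and let $\mathcal N$ be the closed span of these operators. As $(\delta_\alpha\otimes u)^*(\delta_\beta\otimes v)$ is $u^*v$ for $\alpha=\beta$ and $0$ otherwise, $\mathcal N=\ell^2(\Gamma,\mathcal J)$. Because $eA$ is dense in $\mathcal J$, the module $\mathcal N$ is generated by $\{\delta_\alpha\otimes e:\alpha\in\Gamma\}$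 and $\mathcal M$ by $\{m_\alpha e,k_\sigma e:\alpha\in\Gamma,\sigma\in\Sigma\}$. These sets have cardinality at most $|\Gamma|$.

Let $P_\Gamma:\mathcal H'\to\ell^2(\Gamma)\otimes\mathcal H$ be the projection onto the first summand and put $Tx=(1\otimes b^{-1})P_\Gamma x$. Then
\[
T(m_\alpha u)=\delta_\alpha\otimes u,\qquad T(k_\sigma u)=0 .
\]
The map $T$ is left multiplication by a contraction, since $\|b^{-1}\|\le1$. So it commutes with the right action of $A$, and $T:\mathcal M\to\mathcal N$ is a bounded module operator with $\|T\|\le1$.

For $A=c$ acting diagonally on $\ell^2(\mathbb N)$ with basis $(\zeta_j)$ we have $q=b=1$ and $m_\alpha\zeta_j=(\delta_\alpha\oplus\varepsilon_{\alpha|j})\otimes\zeta_j$. Identifying a sequence $(x(j))$ with the operator $\zeta_j\mapsto x(j)\otimes\zeta_j$, we recover the modules of Section~\ref{sec:c}. Steps 1--3 below hold for arbitrary $\Gamma$.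

\subsection*{Step 1: $T$ is surjective}
The preimage $\sum_\alpha m_\alpha u_\alpha$ of a finite sum may be large, because the branches overlap near the root. We remove the overlap with elements of $\mathcal K$. Let $n=\sum_{\alpha\in F}\delta_\alpha\otimes u_\alpha$ with $F$ finite and $u_\alpha\in\mathcal J$. Choose $N\ge\ell(\alpha,\beta)$ for all distinct $\alpha,\beta\in F$ and put
\begin{equation}\label{eq:cut}
x=\sum_{\alpha\in F}\Big(m_\alpha u_\alpha-\sum_{j\le N}k_{\alpha|j}u_\alpha\Big)\in\mathcal M .
\end{equation}
Then $Tx=n$ and $x\xi=\sum_{\alpha\in F}\big(\delta_\alpha\otimes bu_\alpha\xi\oplus\sum_{j>N}\varepsilon_{\alpha|j}\otimes a_ju_\alpha\xi\big)$. The nodes $\alpha|j$ with $\alpha\in F$, $j>N$ are pairwise distinct, so all terms are orthogonal and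
\[
x^*x=\sum_{\alpha\in F}u_\alpha^*\Big(b^2+q-\sum_{j\le N}a_j^2\Big)u_\alpha\le2\sum_{\alpha\in F}u_\alpha^*u_\alpha=2\,n^*n .
\]
Hence $\|x\|\le\sqrt2\,\|n\|$. For arbitrary $n\in\mathcal N$ choose finite sums $n_1,n_2,\dots$ successively with $\|n-n_1-\dots-n_i\|\le2^{-i}$. Then $\sum_i\|n_i\|<\infty$, the lifts $x_i$ of the $n_i$ given by \eqref{eq:cut} have a sum $x\in\mathcal M$, and $Tx=n$.

\subsection*{Step 2: $\operatorname{Ker}T=\mathcal K$}
The inclusion $\mathcal K\subseteq\operatorname{Ker}T$ holds on generators. Let $Tx=0$ and $\eta>0$. Choose $x'=\sum_{\alpha\in F}m_\alpha u_\alpha+k$ with $F$ finite, $u_\alpha\in\mathcal J$, $k\in\mathcal K$ and $\|x-x'\|<\eta$. Then $Tx'=\sum_F\delta_\alpha\otimes u_\alpha$ and $\|Tx'\|=\|T(x'-x)\|<\eta$. The lift $x''$ of $Tx'$ given by \eqref{eq:cut} satisfies $\|x''\|\le\sqrt2\,\eta$, and $x'-x''=k+\sum_{\alpha\in F}\sum_{j\le N}k_{\alpha|j}u_\alpha\in\mathcal K$. So the distance from $x$ to $\mathcal K$ is at most $(1+\sqrt2)\eta$. As $\eta$ is arbitrary and $\mathcal K$ is closed, $x\in\mathcal K$.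

\subsection*{Step 3: elements of $\mathcal K$ vanish at infinity in the tree}
Let $P_\sigma:\mathcal H'\to\mathcal H$ be the $\varepsilon_\sigma$-coordinate of the second summand, a contraction. Each of $P_\sigma m_\alpha u$ and $P_\sigma k_\rho u$ equals $a_{|\sigma|}u$ or $0$, so $P_\sigma x\in A$ for all $x\in\mathcal M$. If $k'$ is a finite sum of elements $k_\rho u$, then $P_\sigma k'=0$ once $|\sigma|$ exceeds all the lengths $|\rho|$. For $k\in\mathcal K$ and such $\sigma$ we get $\|P_\sigma k\|\le\|k-k'\|$. Hence $\|P_\sigma k\|\to0$ as $|\sigma|\to\infty$.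

\subsection*{Step 4: there is no bounded right inverse}
Suppose that $\operatorname{Ker}T$ is a topological summand, let $S$ be as in Lemma~\ref{lem:inverse}, and put $x_\alpha=S(\delta_\alpha\otimes e)$. Then $x_\alpha-m_\alpha e\in\operatorname{Ker}T=\mathcal K$, and $P_{\alpha|j}m_\alpha e=a_je=a_j$. By Step 3, $\|P_{\alpha|j}x_\alpha-a_j\|\to0$ as $j\to\infty$. Choose $j(\alpha)$ with $\|P_{\alpha|j(\alpha)}x_\alpha-a_{j(\alpha)}\|<\frac12$. Since $\Gamma$ is uncountable and $\Sigma$ is countable, there are $\sigma\in\Sigma$ and an infinite set $\Gamma_\sigma\subseteq\Gamma$ with $\alpha|j(\alpha)=\sigma$ for all $\alpha\in\Gamma_\sigma$. Let $j=|\sigma|$ and $g_\alpha=P_\sigma x_\alpha\in A$, so that $\|g_\alpha-a_j\|<\frac12$ for $\alpha\in\Gamma_\sigma$.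

In Section~\ref{sec:c} the corresponding numbers were coordinates of the vector $s_j^*\varepsilon_\sigma$. Here no adjoint is available, and we obtain the square summability by testing $S$ on a suitable element. For finite $F\subseteq\Gamma_\sigma$ let $n_F=\sum_{\alpha\in F}(\delta_\alpha\otimes e)g_\alpha^*\in\mathcal N$. By $A$-linearity $Sn_F=\sum_Fx_\alpha g_\alpha^*$, so $P_\sigma Sn_F=\sum_Fg_\alpha g_\alpha^*$; also $n_F^*n_F=\sum_Fg_\alpha e^2g_\alpha^*\le\sum_Fg_\alpha g_\alpha^*$. Therefore
\[
\Big\|\sum_{\alpha\in F}g_\alpha g_\alpha^*\Big\|\le\|S\|\,\|n_F\|\le\|S\|\,\Big\|\sum_{\alpha\in F}g_\alpha g_\alpha^*\Big\|^{1/2},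
\]
and so $\|\sum_Fg_\alpha g_\alpha^*\|\le\|S\|^2$. Since $a_j\ge0$ and $\|a_j\|=1$, there is a state $\omega$ of $A$ with $\omega(a_j)=1$. Then $|\omega(g_\alpha)|>\frac12$, and the Cauchy--Schwarz inequality $|\omega(g)|^2\le\omega(gg^*)$ gives
\[
\frac{|F|}4\le\sum_{\alpha\in F}|\omega(g_\alpha)|^2\le\omega\Big(\sum_{\alpha\in F}g_\alpha g_\alpha^*\Big)\le\|S\|^2
\]
for every finite $F\subseteq\Gamma_\sigma$. This is absurd because $\Gamma_\sigma$ is infinite, and Theorem~\ref{thm:counter} is proved.

\begin{remark}\label{rem:hyp}
The uncountability of $\Gamma$ is used only to find $\Gamma_\sigma$. The relation $ea_j=a_j$ is used only in Step 4, where it provides an element $m_\alpha e$ whose coordinates along the branch $\alpha$ keep norm $1$. To see what fails without it, run the construction over $c_0$ with the unit vectors $a_j$ and with $c_0$ in place of $\mathcal J$. Then $\sum_jk_{\alpha|j}u$ converges in norm for each $u\in c_0$, and $\delta_\alpha\otimes u\mapsto m_\alpha u-\sum_jk_{\alpha|j}u$ extends to the isometric right inverse $n\mapsto n\oplus0$. Finally, Steps 1--4 remain valid with $A$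 in place of $\mathcal J$; the ideal $\mathcal J$, which has the single generator $e$, serves to bound the number of generators.
\end{remark}

\section{The coefficient algebras without counterexamples}\label{sec:class}

We prove Theorem~\ref{thm:class}. Kernels are closed submodules, so (ii) implies (iii) and (iv). Each of these implies (v), as a surjection satisfies (a) and (b). Theorem~\ref{thm:counter} with $\Gamma=\{0,1\}^{\mathbb N}$ shows that (v) implies (vi). It remains to prove (i)$\Rightarrow$(ii) and (vi)$\Rightarrow$(i). Both proofs rest on \emph{minimal projections}, that is, projections $p\ne0$ in $A$ with $pAp=\mathbb Cp$: such a projection cuts every Hilbert module down to a Hilbert space.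

\subsection*{Proof of \textup{(i)}$\Rightarrow$\textup{(ii)}}
Let $\mathcal K\subseteq\mathcal M$ be a closed submodule. The sum $\mathcal K+\mathcal K^\perp$ is a closed submodule, because $\|k+l\|^2=\|\langle k,k\rangle+\langle l,l\rangle\|\ge\max(\|k\|^2,\|l\|^2)$ for $k\in\mathcal K$, $l\in\mathcal K^\perp$. Let $p$ be a rank-one projection in some $K(H_i)$; it is minimal in $A$. On the closed subspace $\mathcal Mp=\{x:xp=x\}$ we have $\langle x,y\rangle=p\langle x,y\rangle p\in\mathbb Cp$, so $\mathcal Mp$ is a Hilbert space in the module norm, and $\mathcal Kp=\mathcal K\cap\mathcal Mp$ is a closed subspace. Write $x\in\mathcal Mp$ as $x=y+z$ with $y\in\mathcal Kp$ and $z\in\mathcal Mp$ orthogonal to $\mathcal Kp$. We claim that $z$ is orthogonal to all of $\mathcal K$. Let $k\in\mathcal K$ and $g=\langle k,z\rangle$. Then $g=gp$ because $z=zp$, and $kgp\in\mathcal Kp$, so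
\[
g^*g=pg^*\langle k,z\rangle=\langle kgp,z\rangle=0 .
\]
Thus $\mathcal Mp\subseteq\mathcal K+\mathcal K^\perp$, and hence $xapa'\in\mathcal K+\mathcal K^\perp$ for all $x\in\mathcal M$, $a,a'\in A$. If $p=\theta_{\zeta,\zeta}$, then $\theta_{\xi,\xi'}=\theta_{\xi,\zeta}\,p\,\theta_{\zeta,\xi'}$ for $\xi,\xi'\in H_i$, so the products $apa'$, over all $i$ and $p$, span a dense subspace of $A$. Therefore $xa\in\mathcal K+\mathcal K^\perp$ for all $a\in A$, and $x=\lim xv_\lambda\in\mathcal K+\mathcal K^\perp$.

\subsection*{Proof of \textup{(vi)}$\Rightarrow$\textup{(i)}}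
Assume that $(*)$ fails. We show that spectra are discrete away from $0$, deduce that minimal projections span $A$, and read off the structure of $A$ from its irreducible representations. Recall that $f(h)\in A$ if $h\in A_+$ and $f$ is continuous on $\operatorname{sp}(h)\cup\{0\}$ with $f(0)=0$, and that the spectra of $h$ in $A$ and in a C*-subalgebra agree up to the point $0$.

\emph{Spectra.} Suppose that $\lambda>0$ is an accumulation point of $\operatorname{sp}(h)$ for some $h\in A_+$. Choose $\lambda_j\in\operatorname{sp}(h)\setminus\{\lambda\}$ such that the distances $d_j=|\lambda_j-\lambda|$ satisfy $d_1<\lambda/4$ and $d_{j+1}<d_j/3$. Let $I_j$ be the open interval of radius $d_j/3$ about $\lambda_j$. For $k>j$ the centers satisfy $|\lambda_j-\lambda_k|\ge d_j-d_k>\frac23d_j$, while the radii add up to at most $\frac49d_j$; so the $I_j$ are pairwise disjoint. They lie in $(\lambda/2,\infty)$, since $\lambda-\frac43d_j>\frac23\lambda$. Choose continuous functions $0\le f_j\le1$ supported in $I_j$ with $f_j(\lambda_j)=1$, and let $g(s)=\min(1,2s/\lambda)$, which vanishes at $0$ and equals $1$ on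 every $I_j$. Then $a_j=f_j(h)$ and $e=g(h)$ satisfy $(*)$, a contradiction. So $\operatorname{sp}(h)\cap[\eta,\infty)$ is finite for all $h\in A_+$ and $\eta>0$.

\emph{Projections.} For $h\in A_+$ and $0\ne\lambda\in\operatorname{sp}(h)$ the indicator of $\{\lambda\}$ is continuous on $\operatorname{sp}(h)\cup\{0\}$, so the spectral projection $p_\lambda$ lies in $A$, and $\|h-\sum_{\lambda\ge\eta}\lambda p_\lambda\|\le\eta$. Hence $A$ is the closed span of its projections. A projection $p\ne0$ that is not minimal splits: the algebra $pAp$ contains a selfadjoint $x\notin\mathbb Cp$, and after adding a multiple of $p$ we have $x\ge p$. The spectrum of $x$ in $pAp$ lies in $[1,\infty)$, so it is finite, and it has at least two points because $x\notin\mathbb Cp$. The spectral projections of $x$ write $p$ as a sum of two nonzero orthogonal projections in $A$. Now suppose that some projection $p\ne0$ is not a finite orthogonal sum of minimal projections. Then $p$ splits as $p=p_1+p'$, where one of the two parts, say $p'$, is again not such a sum. Repeating this with $p'$, and so on, we obtain nonzero pairwise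 orthogonal projections $p_1,p_2,\dots\le p$. Then $a_j=p_j$ and $e=p$ satisfy $(*)$, a contradiction. Hence $A$ is the closed span of its minimal projections.

\emph{Structure.} Let $\pi$ be an irreducible representation of $A$ on $H_\pi$ and let $p$ be a minimal projection with $\pi(p)\ne0$. By the double commutant theorem $\pi(A)$ is weakly dense in $B(H_\pi)$, so $\pi(p)B(H_\pi)\pi(p)$ is the weak closure of $\pi(pAp)=\mathbb C\pi(p)$. Thus $\pi(p)=\theta_{\xi,\xi}$ for a unit vector $\xi$, which is cyclic by irreducibility. Writing $pap=\lambda(a)p$, we have $\langle\xi,\pi(a)\xi\rangle=\langle\xi,\pi(pap)\xi\rangle=\lambda(a)$. The state $\lambda$ depends only on $p$, and a cyclic representation is determined up to equivalence by its vector state. So at most one equivalence class of irreducible representations is nonzero on $p$.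

Choose one $\pi$ in each class and let $\Phi(a)=(\pi(a))_\pi$. Irreducible representations separate the points of $A$, so $\Phi$ is an injective $*$-homomorphism into $\prod_\pi B(H_\pi)$, isometric and with closed image. It sends each minimal projection to a rank-one projection in a single factor, so its image lies in $c_0\text{-}\bigoplus_\pi K(H_\pi)$. Conversely, fix $\pi$. Since minimal projections span a dense subspace, there is one, $p$, with $\pi(p)=\theta_{\xi,\xi}\ne0$. For $a,a'\in A$ the element $\Phi(apa')$ vanishes outside the factor $\pi$ and equals $\theta_{\pi(a)\xi,\pi(a')^*\xi}$ there. As $\pi(A)\xi$ is dense in $H_\pi$, these operators span a dense subspace of $K(H_\pi)$. So the image of $\Phi$ contains every summand $K(H_\pi)$, and being closed, it is the whole $c_0$-direct sum. This proves (i) and completes the proof of Theorem~\ref{thm:class}.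

\section{Countably generated images}\label{sec:countable}

We prove Theorem~\ref{thm:countable}, beginning with the easy assertions. If $S'$ is a right inverse, then $S'n$ represents the preimage of $n$ in $\mathcal M/\operatorname{Ker}T$ and $\|S'n\|\le\|S'\|\|n\|$; so $r\le\|S'\|$. If a countable set $G$ generates $\mathcal M$, then $T(G)$ generates $T(\mathcal M)$. If $\mathcal N$ is separable, then $T(\mathcal M)$ has a countable dense subset, which generates it because $x=\lim xv_\lambda$. If $T=0$, then $r=0$ and $S=0$ is as required. So let $T\ne0$ and replace $\mathcal N$ by $T(\mathcal M)$. From now on $T$ is surjective, $\mathcal N\ne\{0\}$, $0<r<\infty$ by the open mapping theorem, and for each $r'>r$ every $n\in\mathcal N$ has a preimage of norm at most $r'\|n\|$.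

The plan is as follows. In a suitable bidual, $T$ becomes left multiplication by an element $t$ of a von Neumann algebra, and the formula of Proposition~\ref{prop:adjointable} gives a right inverse $R=t^*(tt^*)^{-1}$ of norm at most $r$. This $R$ need not map $\mathcal N$ into $\mathcal M$. (In Section~\ref{sec:c} the levelwise version of the formula gives $s_j=0$, which violates the second condition in \eqref{eq:sj}.) We therefore take an approximate unit $(e_n)$ of $K(\mathcal N)$, solve $TS_n=e_n$ with $S_n\in K(\mathcal N,\mathcal M)$, and let $n\to\infty$. For convergence, $S_{n+1}$ has to agree almost with $S_n$ on the part of $\mathcal N$ that has already been treated. The naive choice of adding to $S_n$ a lift of $e_{n+1}-e_n$ may add about $r$ to the norm at every step. Instead we extend $S_n$ in the bidual without increasing the norm bound (Lemma~\ref{lem:complete}) and return to $K(\mathcal N,\mathcal M)$ at a small cost (Lemma~\ref{lem:descent}). Countable generation enters only in Lemma~\ref{lem:unit}.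

\subsection*{The operator $T$ in the bidual}
Recall that the bidual $C^{**}$ of a C*-algebra $C$ is a von Neumann algebra that contains $C$ as a weak*-dense C*-subalgebra; multiplication is separately weak*-continuous. Second adjoints of bounded operators are weak*-continuous, the unit ball of a Banach space is weak*-dense in that of its bidual (Goldstine's theorem), and the latter is weak*-compact.

\begin{lemma}\label{lem:hat}
Let $\mathcal E$ be a Hilbert $A$-module, $C=K(\mathcal E)$ and $W=C^{**}$. For each bounded module operator $V:\mathcal E\to\mathcal E$ there is a unique $\hat V\in W$ with $\hat Vz=V\circ z$ for all $z\in C$. The map $V\mapsto\hat V$ is a unital algebra homomorphism, and $\widehat{V^*}=\hat V^*$ if $V$ is adjointable.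
\end{lemma}

\begin{proof}
Since $V\theta_{x,y}=\theta_{Vx,y}$, the formula $L(z)=V\circ z$ defines a bounded map $L:C\to C$ with $L(zw)=L(z)w$. For fixed $w\in C$, both sides of $L^{**}(zw)=L^{**}(z)w$ are weak*-continuous in $z$ and agree for $z\in C$, hence for $z\in W$. For fixed $z\in W$ the same argument in $w$ gives the identity on all of $W$. So $\hat V=L^{**}(1)$ has the required property. If $s\in W$ and $sC=0$, then $sW=0$ by weak* density, so $s=0$; this gives uniqueness, and uniqueness gives the homomorphism property. If $V$ is adjointable, then $z^*\widehat{V^*}w=z^*V^*w=(Vz)^*w=z^*\hat V^*w$ for $z,w\in C$, and density, used twice, gives $\widehat{V^*}=\hat V^*$.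
\end{proof}

We apply the lemma to $\mathcal E=\mathcal M\oplus\mathcal N\oplus A$, so that the modules and the operators between them all become corners of one algebra. Let $1_{\mathcal M},1_{\mathcal N},1_A\in W$ be the projections that correspond to the coordinate projections of $\mathcal E$. For $z\in C$, multiplying $z$ by them on the left, or on the right (take adjoints), is composition with the coordinate projection. If $\mathcal F,\mathcal G$ are among $\mathcal M,\mathcal N,A$, then compressing $\theta_{x,y}$ gives $1_{\mathcal F}C1_{\mathcal G}=K(\mathcal G,\mathcal F)$, where operators are extended by zero. The bidual of this corner is its weak* closure in $W$, which is $1_{\mathcal F}W1_{\mathcal G}$: this set is weak*-closed, and if $z_i\in C$ tend weak* to $w$, then $1_{\mathcal F}z_i1_{\mathcal G}\to1_{\mathcal F}w1_{\mathcal G}$.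

For $x\in\mathcal F$ let $L_x:A\to\mathcal F$ be the map $a\mapsto xa$. Then $\|L_x\|=\|x\|$, since $xv_\lambda\to x$; moreover $\theta_{x,a}=L_{xa^*}$ and $L_x=\lim\theta_{x,v_\lambda}$. So $x\mapsto L_x$ is an isometry of $\mathcal F$ onto $K(A,\mathcal F)$, and we identify $\mathcal M=1_{\mathcal M}C1_A$ and $\mathcal N=1_{\mathcal N}C1_A$. Under this identification $\theta_{x,y}=xy^*$, and applying an operator $z\in K(\mathcal G,\mathcal F)$ to $x\in\mathcal G$ is the product $zx$ in $C$. Put
\[
X=K(\mathcal N,\mathcal M),\qquad B=K(\mathcal N),\qquad X^{**}=1_{\mathcal M}W1_{\mathcal N},\qquad B^{**}=1_{\mathcal N}W1_{\mathcal N}.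
\]
Let $t\in W$ correspond to the operator $(m,n,a)\mapsto(0,Tm,0)$ on $\mathcal E$. Then $t=1_{\mathcal N}t1_{\mathcal M}$ by multiplicativity, $tx=Tx$ for $x\in\mathcal M$, and $tz=T\circ z$ for $z\in X$. Functional calculus and inverses of elements of $B^{**}$ are taken in the von Neumann algebra $B^{**}$, whose unit is $1_{\mathcal N}$.

\begin{lemma}\label{lem:below}
$tt^*\ge r^{-2}1_{\mathcal N}$.
\end{lemma}

\begin{proof}
Let $r'>r$. First, the lifting estimate passes to the bidual. If $y\in1_{\mathcal N}W1_A$ and $\|y\|\le1$, choose $y_i\in\mathcal N$ with $\|y_i\|\le1$ and $y_i\to y$ weak*, and $x_i\in\mathcal M$ with $tx_i=y_i$, $\|x_i\|\le r'$. A weak* cluster point $x$ of $(x_i)$ satisfies $tx=y$ and $\|x\|\le r'$.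

Suppose that for some $0\le s<r'^{-2}$ the spectral projection $E=\chi_{[0,s]}(tt^*)\in B^{**}$ is nonzero. There is $y\in\mathcal N$ with $Ey\ne0$; otherwise $Enn'^*=0$ for all $n,n'\in\mathcal N$, so $EB=0$, and $E=E1_{\mathcal N}=0$ by weak* density of $B$ in $B^{**}$. (The summand $A$ of $\mathcal E$ is there to make such test vectors available inside $W$.) Let $y'=Ey/\|Ey\|$ and take $x$ with $tx=y'$, $\|x\|\le r'$. From $y'=Ey'$ and $Ett^*E\le sE$ we get $\|t^*y'\|^2=\|y'^*tt^*y'\|\le s$, and so
\[
1=\|y'^*y'\|=\|y'^*tx\|\le\|t^*y'\|\,\|x\|\le\sqrt s\,r'<1,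
\]
a contradiction. Hence the spectrum of $tt^*$ lies in $[r'^{-2},\infty)$ for every $r'>r$.
\end{proof}

Put $G=(tt^*)^{-1}\in B^{**}$, $R=t^*G\in X^{**}$ and $p=1_{\mathcal M}-Rt$. Then $tR=1_{\mathcal N}$ and $R^*R=Gtt^*G=G\le r^21_{\mathcal N}$. The element $Rt=t^*Gt$ is selfadjoint, and $RtRt=Rt$; so $p$ is a projection, with $tp=t-tRt=0$ and $pR=R-RtR=0$. It is the projection onto the kernel of $t$.

Let $Q:X\to B$, $Q(z)=T\circ z$. Left multiplication by $t$ is weak*-continuous and extends $Q$, so it is the second Banach space adjoint $Q^{**}:X^{**}\to B^{**}$.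

\begin{lemma}\label{lem:Q}
The map $Q$ is surjective, and $\{z\in X^{**}:tz=0\}$ is the weak* closure of $\operatorname{Ker}Q$.
\end{lemma}

\begin{proof}
We use the closed range theorem in the following form: a bounded operator $U$ between Banach spaces is bounded below if and only if $U^*$ is onto, it is onto if and only if $U^*$ is bounded below, and if its range is closed, then the range of $U^*$ is the annihilator of $\operatorname{Ker}U$. The map $Q^{**}$ is onto, since $w=t(Rw)$ with $Rw\in X^{**}$ for $w\in B^{**}$. Hence $Q^*$ is bounded below and $Q$ is onto. The kernel of $Q^{**}$ is the annihilator of the range of $Q^*$, that is, the double annihilator of $\operatorname{Ker}Q$ in $X^{**}$, which is the weak* closure of $\operatorname{Ker}Q$ by the bipolar theorem.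
\end{proof}

\subsection*{Extending without increasing the norm bound}
The next lemma is a matrix completion problem. Write an unknown $Y\in X^{**}$ as a $2\times2$ matrix with respect to $1_{\mathcal M}=p+Rt$ and $1_{\mathcal N}=f+(1_{\mathcal N}-f)$, where $f$ is a projection. The equation $tY=e$ prescribes the row $RtY=Re$, and the equation $Yf=Zf$ prescribes a column. One entry, $pY(1_{\mathcal N}-f)$, is free, and it has to be chosen so that the norm stays below a bound that holds for the row and for the column.

\begin{lemma}\label{lem:complete}
Let $\rho>r$. Let $f\in B^{**}$ be a projection, let $e\in B^{**}$ satisfy $0\le e\le1_{\mathcal N}$ and $ef=f$, and let $Z\in X^{**}$ satisfy $\|Z\|\le\rho$ and $tZf=f$. Then there is $Y\in X^{**}$ with $tY=e$, $Yf=Zf$ and $\|Y\|\le\rho$.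
\end{lemma}

\begin{proof}
We look for $Y=y+Re$ with $y=py$; then $tY=tpy+tRe=e$ automatically. Let $a=pZf$. Since $Zf=pZf+RtZf=a+Rf$ and $Yf=yf+Rf$, the condition $Yf=Zf$ means $yf=a$. Since $y^*R=y^*pR=0$, we have $Y^*Y=y^*y+eGe$, so $\|Y\|\le\rho$ means $y^*y\le\Delta$, where
\[
\Delta=\rho^21_{\mathcal N}-eGe\ \ge\ (\rho^2-r^2)1_{\mathcal N}
\]
because $eGe\le r^2e^2\le r^21_{\mathcal N}$. The data are compatible: $a^*R=0$ gives $a^*a+fGf=fZ^*Zf\le\rho^2f$, and $feGef=fGf$ by $ef=f=fe$, so
\begin{equation}\label{eq:compat}
a^*a\le d:=f\Delta f .
\end{equation}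
If $f=0$, then $a=0$ and $y=0$ works. Otherwise $d\ge(\rho^2-r^2)f$ is invertible in $fB^{**}f$; let $d^{-1}$ be its inverse there. This is where $\rho>r$ is used.

To solve $y^*y\le\Delta$, write $y=x\Delta^{1/2}$ with a contraction $x$. The condition $x\Delta^{1/2}f=a$ prescribes $x$ on the range of $\Delta^{1/2}f$, inequality \eqref{eq:compat} says that $x$ is contractive there, and we let $x$ vanish on the orthogonal complement. In formulas, put $x=ad^{-1}f\Delta^{1/2}$ and $y=x\Delta^{1/2}=ad^{-1}f\Delta$. Then $py=y$ because $pa=a$, and $yf=ad^{-1}d=af=a$. Further, $xx^*=ad^{-1}dd^{-1}a^*=(ad^{-1/2})(ad^{-1/2})^*$, and $\|ad^{-1/2}\|^2=\|d^{-1/2}a^*ad^{-1/2}\|\le\|f\|=1$ by \eqref{eq:compat}. Hence $x^*x\le1_{\mathcal N}$ and $y^*y=\Delta^{1/2}x^*x\Delta^{1/2}\le\Delta$.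
\end{proof}

\subsection*{Returning from the bidual}
The solution $Y$ lies in $X^{**}$, and we need one in $X$. Weak* approximation alone does not give norm estimates, but the conditions are convex, so a separation argument does. The equation $tY=e$ is preserved exactly; the other two conditions are preserved up to an arbitrarily small error. To stay within $X$, the agreement with $Z$ has to be tested on an element $w$ of $B$ rather than on the projection $f\in B^{**}$.

\begin{lemma}\label{lem:descent}
Let $0<\rho<\rho'$ and $\epsilon>0$. Let $e,w\in B$, $Z\in X$ and $Y\in X^{**}$ satisfy $tY=e$, $\|Y\|\le\rho$ and $(Y-Z)w=0$. Then there is $Z'\in X$ with $TZ'=e$, $\|Z'\|<\rho'$ and $\|(Z'-Z)w\|<\epsilon$.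
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:Q} there is $Z_0\in X$ with $TZ_0=e$, and $Y-Z_0$ lies in the weak* closure of $\operatorname{Ker}Q$ because $t(Y-Z_0)=0$. In $X\oplus X$ consider the convex sets
\[
\mathcal V=\{(Z_0+z,\,(Z_0+z-Z)w):z\in\operatorname{Ker}Q\},\qquad \mathcal U=\{(z_1,z_2):\|z_1\|<\rho',\ \|z_2\|<\epsilon\}.
\]
A common point gives $Z'=Z_0+z$ as required. Suppose that they are disjoint. As $\mathcal U$ is open, the Hahn--Banach theorem gives $(\varphi,\psi)\ne(0,0)$ in $X^*\oplus X^*$ such that the supremum of $\operatorname{Re}[\varphi(z_1)+\psi(z_2)]$ over $\mathcal U$ is at most its infimum over $\mathcal V$: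
\[
\rho'\|\varphi\|+\epsilon\|\psi\|\le\operatorname{Re}\big[\varphi(Z_0+z)+\psi((Z_0+z-Z)w)\big]\qquad(z\in\operatorname{Ker}Q).
\]
Regard $\varphi,\psi$ as weak*-continuous functionals on $X^{**}$. Right multiplication by $w$ is weak*-continuous, so the right side is a weak*-continuous function of $z\in X^{**}$, and the inequality holds for $z=Y-Z_0$. Since $(Y-Z)w=0$, it becomes $\rho'\|\varphi\|+\epsilon\|\psi\|\le\operatorname{Re}\varphi(Y)\le\rho\|\varphi\|$. This forces $\varphi=0$ and $\psi=0$, a contradiction.
\end{proof}

\subsection*{An approximate unit interlaced with projections}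
Lemma~\ref{lem:complete} needs projections, and Lemma~\ref{lem:descent} needs elements of $B$. We obtain both as functions of one positive element.

\begin{lemma}\label{lem:unit}
If $\mathcal N$ is countably generated, there are $e_n\in B$ $(n\ge-1)$ with $0\le e_n\le1_{\mathcal N}$ and $e_{-1}=e_0=0$, and projections $f_n\in B^{**}$ $(n\ge0)$, such that
\[
e_nf_n=f_n,\qquad e_{n+1}f_n=f_n,\qquad f_ne_{n-1}=e_{n-1},\qquad e_ne_k=e_k\quad(0\le k<n),
\]
and $e_nx\to x$ for all $x\in\mathcal N$.
\end{lemma}

\begin{proof}
Let $x_1,x_2,\dots$ generate $\mathcal N$, put $\gamma_i=2^i(1+\|x_i\|^2)$ and $h=\sum_i\gamma_i^{-1}x_ix_i^*\in B$. Then $h\ge0$ and $\|h\|\le1$. For $n\ge1$ let $\varphi_n$ be $0$ on $[0,2^{-n-1}]$, $1$ on $[2^{-n},1]$ and linear in between, and put $e_n=\varphi_n(h)\in B$ and $f_n=\chi_{[2^{-n},1]}(h)\in B^{**}$; let $e_{-1}=e_0=f_0=0$. The first two identities hold because $\varphi_n$ and $\varphi_{n+1}$ equal $1$ on $[2^{-n},1]$, the third because $\varphi_{n-1}$ vanishes on $[0,2^{-n}]$, and the fourth because $\varphi_k$ vanishes on $[0,2^{-k-1}]$ while $\varphi_n=1$ on $[2^{-k-1},1]$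 for $n>k$. The cases that involve $e_{-1},e_0,f_0$ read $0=0$. Since $x_ix_i^*\le\gamma_ih$ and $(1-\varphi_n(s))^2s\le2^{-n}$ on $[0,1]$,
\[
\|x_i-e_nx_i\|^2=\|(1_{\mathcal N}-e_n)x_ix_i^*(1_{\mathcal N}-e_n)\|\le\gamma_i\|(1_{\mathcal N}-e_n)h(1_{\mathcal N}-e_n)\|\le\gamma_i2^{-n}.
\]
So $e_n(x_ia)=(e_nx_i)a\to x_ia$ for $a\in A$. The $x_ia$ span a dense subspace and $\|e_n\|\le1$, so $e_nx\to x$ for all $x$.
\end{proof}

\subsection*{End of the proof of Theorem~\ref{thm:countable}}
Fix $\eta>0$ and numbers $r<r_0<r_1<\dots<r+\eta$. We construct $S_n\in X$ $(n\ge0)$ with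
\begin{equation}\label{eq:ind}
TS_n=e_n,\qquad\|S_n\|\le r_n,\qquad\|(S_{n+1}-S_n)e_{n-1}\|\le2^{-n}.
\end{equation}
Put $S_0=0$. Given $S_n$, we have $tS_nf_n=e_nf_n=f_n$ and $e_{n+1}f_n=f_n$. Lemma~\ref{lem:complete} with $\rho=r_n$, $f=f_n$, $e=e_{n+1}$, $Z=S_n$ gives $Y\in X^{**}$ with $tY=e_{n+1}$, $Yf_n=S_nf_n$ and $\|Y\|\le r_n$. Then $(Y-S_n)e_{n-1}=(Y-S_n)f_ne_{n-1}=0$, and Lemma~\ref{lem:descent} with $\rho'=r_{n+1}$, $\epsilon=2^{-n}$, $w=e_{n-1}$ gives $S_{n+1}$.

For $k\ge1$ and $n\ge k+2$ we have $e_{n-1}e_k=e_k$, so $\|(S_{n+1}-S_n)e_k\|\le2^{-n}$ by \eqref{eq:ind}. These errors are summable, so $(S_nx)_n$ converges for $x\in\bigcup_ke_k\mathcal N$. This set is dense, since $e_kx\to x$, and $\|S_n\|\le r+\eta$; hence $(S_nx)_n$ converges for every $x\in\mathcal N$. The limit $Sx=\lim_nS_nx$ defines a bounded module operator with $\|S\|\le r+\eta$ and $TSx=\lim_ne_nx=x$. By Lemma~\ref{lem:inverse}, $\operatorname{Ker}T$ is a topological summand of $\mathcal M$. This proves Theorem~\ref{thm:countable}.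

\begin{proof}[Proof of Corollary~\ref{cor:projective}]
The set $\mathcal P=\{(m,x)\in\mathcal M\oplus\mathcal E:Tm=\varphi x\}$ is a closed submodule of $\mathcal M\oplus\mathcal E$, and $(m,x)\mapsto x$ is a bounded module operator from $\mathcal P$ onto $\mathcal E$, because $T$ is onto. By Theorem~\ref{thm:countable} it has a bounded module right inverse, which has the form $x\mapsto(\tilde\varphi x,x)$. Membership in $\mathcal P$ means $T\tilde\varphi x=\varphi x$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:sharp}]
By the implication (vi)$\Rightarrow$(i) of Theorem~\ref{thm:class}, $A$ satisfies $(*)$. Since $\aleph_1\le2^{\aleph_0}$, there is $\Gamma\subseteq\{0,1\}^{\mathbb N}$ with $|\Gamma|=\aleph_1$. The operator of Theorem~\ref{thm:counter} maps onto $\ell^2(\Gamma,\mathcal J)$, which is generated by the $\aleph_1$ elements $\delta_\alpha\otimes e$, and its kernel is not a topological summand.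
\end{proof}

\begin{thebibliography}{1}

\bibitem{FP}
Michael Frank and Vern I. Paulsen, \emph{Injective and projective Hilbert C*-modules, and C*-algebras of compact operators}, arXiv:math/0611349 (2006).

\end{thebibliography}
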